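\title{Estimating TSP cost below factor 2 in one pass over a metric stream with subquadratic space}

\begin{abstract}
We show that the cost of an optimal traveling salesman tour of an $n$-point metric can be estimated within the factor $2-4\cdot10^{-5}$ by a randomized algorithm that reads the distance matrix once, in arbitrary order, and uses $n^2\exp(-\Omega(\sqrt{\ln\ln n}))=o(n^2)$ bits. This answers a question of Chen, Khanna and Tan. The algorithm keeps a minimum spanning tree, sampled entries and sampled rows of the matrix, and algebraic fingerprints of the coarsely rounded matrix. After the pass it estimates the value of a fractional packing of shortcuts of the tree; the packing is defined by a local rule, so that sampled rows suffice. The same memory works with simultaneous messages, and exact computation needs $\Omega(n^2)$ bits.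
\end{abstract}

\section{The question and the result}\label{sec:intro}

Let $V=\{1,\dots,n\}$ with $n\ge3$, and let $w$ be a metric on $V$ in which the distances between distinct points are positive integers bounded by a polynomial in $n$. A \emph{pair} is an unordered pair of distinct points, and $w(Q)$ is the sum of $w$ over a set $Q$ of pairs. A \emph{tour} is a Hamiltonian cycle of the complete graph on $V$, and $\mathsf{TSP}$ is the least weight of a tour.

In the \emph{metric stream} model an algorithm reads every pair $\{u,v\}$ exactly once, together with $w(u,v)$, in an arbitrary order. Its space is the number of bits of working memory; its running time is not restricted. It \emph{estimates $\mathsf{TSP}$ within the factor $\gamma$} if it outputs a number $X$ with $\mathsf{TSP}\le X\le\gamma\,\mathsf{TSP}$, with probability at least $2/3$ if it is randomized.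

Two algorithms mark the ends of the range. One can store the matrix in $O(n^2\log n)$ bits and compute $\mathsf{TSP}$ exactly; Proposition~\ref{prop:exact} shows that exact computation needs $\Omega(n^2)$ bits. Or one can maintain a minimum spanning tree in $O(n\log n)$ bits and output twice its weight $M$. Indeed $M\le\mathsf{TSP}\le2M$: a tour minus an edge is a spanning tree, and a closed walk that traverses each tree edge twice becomes a tour, of no larger weight, when repeated points are skipped. The weight $M$ alone cannot give more: $n$ points at mutual distance $1$ have $M=n-1$ and $\mathsf{TSP}=n$, while the integers $1,\dots,n$ on a line have $M=n-1$ and $\mathsf{TSP}=2(n-1)$. Chen, Khanna and Tan~\cite{CKT} pose as an open problem whether the factor $2$ can be beaten without essentially storing the matrix: are there a constant $\varepsilon>0$ and a one-pass algorithm with $o(n^2)$ bits that estimates $\mathsf{TSP}$ within the factor $2-\varepsilon$ on every metric stream?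

One may well guess that the answer is no. A tour much cheaper than $2M$ owes its weight to at most $n$ pairs among $\binom n2$. Whether a pair is such a shortcut depends on how its distance compares with the length of the tree path between its ends, and the tree is known only when the stream has ended. An algorithm that keeps a random $o(1)$ fraction of the pairs keeps, in expectation, only an $o(1)$ fraction of the edges of an optimal tour. The answer is nevertheless yes, because the algorithm need not find the shortcuts; it only has to estimate how much they could save. We write $\lg=\log_2$.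

\begin{theorem}\label{thm:main}
Fix $a\ge1$. There is a one-pass randomized algorithm which, on every metric on $n$ points with positive integer distances at most $2^{(\lg n)^a}$ (fixed independently of the algorithm's coins) and every arrival order, outputs with probability at least $2/3$ a number $X$ with
\[
\mathsf{TSP}\le X\le(2-4\cdot10^{-5})\,\mathsf{TSP},
\]
using $n^2\exp(-\Omega(\sqrt{\ln\ln n}))=o(n^2)$ bits, counting stored random bits and the workspace of the final computation.
\end{theorem}

With $a=2$ the theorem covers all polynomially bounded distances for large $n$, so it answers the question affirmatively. We do not claim that the constant $4\cdot10^{-5}$ or the saving $\exp(\Omega(\sqrt{\ln\ln n}))$ is optimal. From now on $\varepsilon=4\cdot10^{-5}$.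

Section~\ref{sec:shortcuts} relates $\mathsf{TSP}$ to sets of shortcuts of the tree. Section~\ref{sec:stars} carries out the method by hand when the tree is a star and lists what has to be added for a general tree; Sections~\ref{sec:memory}--\ref{sec:proof} give the proof. Section~\ref{sec:complements} treats simultaneous messages and exact computation.

\section{Shortcuts of the minimum spanning tree}\label{sec:shortcuts}

Order the pairs by weight and break ties lexicographically. Let $\mathcal T$ be the spanning tree obtained by scanning the pairs in this order and accepting each pair that closes no cycle. It is a minimum spanning tree, it is determined by $w$, and it contains no pair that is the largest on some cycle, since the ends of such a pair are already connected when the pair is scanned. Let $M=w(\mathcal T)$; we write $w_e$ for the weight of a tree edge $e$.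

For a pair $f=\{u,v\}$ let $P_f=P_{uv}$ be the edge set of the $u$--$v$ path in $\mathcal T$, and let $d_{\mathcal T}(u,v)=w(P_f)$. The triangle inequality gives $w\le d_{\mathcal T}$. We say that $f$ \emph{crosses} $e$ if $e\in P_f$; equivalently, the ends of $f$ lie in different components of $\mathcal T-e$. For a set $Q$ of pairs, its \emph{cover} and its \emph{advantage} are
\[
\mathrm{cov}(Q)=\bigcup_{f\in Q}P_f,\qquad \mathrm{adv}(Q)=w(\mathrm{cov}(Q))-w(Q).
\]
For a single pair $f$, replace the second copy of $P_f$ in the doubled tree by $f$. Since $P_f+f$ is a cycle, all degrees stay even, and $\mathsf{TSP}\le2M-\mathrm{adv}(\{f\})$. For several pairs the paths overlap and the replacements conflict. A linear program resolves the conflicts at the price of a factor $\frac12$.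

Let $H$ be a multigraph with nonnegative edge weights and $J$ a set of vertices of even size. A \emph{$J$-join} is a set of edges in which exactly the vertices of $J$ have odd degree. Write $\delta_H(S)$ for the set of edges with exactly one end in $S$. The theorem of Edmonds and Johnson~\cite{EJ} states that the least weight of a $J$-join equals the minimum of $\sum_e w_ey_e$ over all $y\ge0$ with $y(\delta_H(S))\ge1$ for every vertex set $S$ with $|S\cap J|$ odd.

\begin{lemma}\label{lem:adv}
For every set $Q$ of pairs, $\mathsf{TSP}\le2M-\frac12\mathrm{adv}(Q)$.
\end{lemma}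

\begin{proof}
Let $H$ be the multigraph whose edges are those of $\mathcal T$ and, as separate copies, those of $Q$. Let $J$ be the set of vertices of odd degree in $\mathcal T$. Put $y=1$ on $\mathcal T\setminus\mathrm{cov}(Q)$ and $y=\frac12$ on $\mathrm{cov}(Q)$ and on $Q$. Let $|S\cap J|$ be odd. The sum of the $\mathcal T$-degrees over $S$ is then odd, and it equals $|\delta_{\mathcal T}(S)|$ plus twice the number of tree edges inside $S$, so $|\delta_{\mathcal T}(S)|$ is odd. If $\delta_{\mathcal T}(S)$ contains an uncovered edge, or at least three edges, then $y(\delta_H(S))\ge1$. Otherwise $\delta_{\mathcal T}(S)=\{e\}$ with $e\in P_f$ for some $f\in Q$. Then $S$ is a component of $\mathcal T-e$, so $f\in\delta_H(S)$ and $y(\delta_H(S))\ge\frac12+\frac12$. Hence some $J$-join has weight at most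
\[
M-w(\mathrm{cov}(Q))+\tfrac12w(\mathrm{cov}(Q))+\tfrac12w(Q)=M-\tfrac12\mathrm{adv}(Q).
\]
Together with $\mathcal T$ it forms a connected spanning multigraph with all degrees even. Skipping repeated points on an Euler tour gives a tour of weight at most $2M-\frac12\mathrm{adv}(Q)$.
\end{proof}

Conversely, a cheap tour yields a set of large advantage, and it does so even when the pairs are charged $1.4$ times their weight. This slack will pay for all roundings and estimation errors.

\begin{lemma}\label{lem:converse}
If $\mathsf{TSP}\le1.01M$, there is a set $Q^*$ of pairs with $w(\mathrm{cov}(Q^*))-1.4\,w(Q^*)\ge0.0858M$.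
\end{lemma}

\begin{proof}
Choose each edge of an optimal tour independently with probability $0.3$. For a tree edge $e$, at least two tour edges join the two components of $\mathcal T-e$, so $e$ is covered with probability at least $1-0.7^2=0.51$. The expectation of $w(\mathrm{cov}(Q^*))-1.4\,w(Q^*)$ is at least $0.51M-1.4\cdot0.3\cdot1.01M=0.0858M$.
\end{proof}

The algorithm outputs one of two numbers. It may output $(2-\varepsilon)M$ whenever some set has advantage at least $2\varepsilon M$, and it may output $2M$ whenever $\mathsf{TSP}>1.01M$. The task is to reach one of these two conclusions.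

\section{The method on star metrics}\label{sec:stars}

Let $G$ be a graph on the \emph{leaves} $2,\dots,n$. Put $w(1,v)=1$ for each leaf $v$, and let $w(u,v)$ be $1$ for edges of $G$ and $2$ for other pairs of leaves. Every function with values in $\{1,2\}$ is a metric, because $2\le1+1$. The pairs $\{1,v\}$ come first in our order, so $\mathcal T$ is the star formed by them, $M=n-1$, and we identify the tree edge $\{1,v\}$ with the leaf $v$. A tour consists of two tree edges and a path through all leaves, so its weight is $2+2(n-2)=2M$ minus the number of edges of $G$ on the path. Let $\nu$ be the matching number of $G$. A matching can be extended to such a path, and the edges of $G$ on such a path split into two matchings. Hence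
\[
2M-2\nu\le\mathsf{TSP}\le2M-\nu ,
\]
and the task is to estimate $\nu$ up to a constant factor and an additive error small compared with $n$. If the tree is known in advance, a greedy matching built during the pass does this. In general the tree is not known, so we allow ourselves only samples chosen before the pass: each pair with probability $p=1/\tau$, and each full row $w(x,\cdot)$ with probability $p$.

Counting sampled edges of $G$ is not enough. Let $2s$ divide $M$, $s\ge2$. Let $G_1$ be a perfect matching of the leaves, and let $G_2$ consist of $M/(2s)$ disjoint stars $K_{1,s}$ and isolated vertices. Both have $M/2$ edges, but $\nu(G_1)=M/2$ and $\nu(G_2)=M/(2s)$.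

\emph{Step 1: thin out.} Build a greedy matching from the sampled edges of $G$. If it is large, it is a set of large advantage. If it is small, delete the matched leaves; this lowers $\nu$ by at most their number. An edge of $G$ whose ends are unmatched at the end had both ends unmatched when its turn came, and then had probability $p$ of being added. Lemma~\ref{lem:violated} turns this into a bound: the remaining graph has at most $\tau M/2$ edges in expectation. So few leaves have degree above $\Delta$ if $\Delta/\tau$ is a large constant. Suppose for now that all degrees are at most $\Delta$, a power of $2$.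

\emph{Step 2: define a statistic by a local rule.} Let $r=\lg(4\Delta)$. Give each edge $f$ of $G$ the value $\xi_f=1/(4\Delta)=2^{-r}$. The \emph{load} of a leaf is the sum of $\xi_f$ over the edges at it, and a leaf is \emph{tight} if its load is at least $\frac12$. In each of $r$ rounds, double $\xi_f$ for every edge $f$ with no tight end. Let $\Psi$ be the number of tight leaves at the end. In $G_1$ every value doubles until it is $\frac12$, so $\Psi=M=2\nu$. In $G_2$, with $s\le\Delta$, the values in a star stop at the first power of $2$ that is at least $1/(2s)$; this is less than $1/s\le\frac12$, so only the centers are tight and $\Psi=\nu$. In general $\nu\le\Psi\le8\nu$. For the lower bound, an edge that is doubled $r-1$ times has value $\frac12$ and tight ends, so at the end every edge has a tight end, and the tight leaves meet every edge of a maximum matching. For the upper bound, a load starts at most at $\frac14$, at most doubles per round and is frozen once it reaches $\frac12$, so all loads are below $1$. The $2\nu$ ends of a maximum matching meet every edge, so $\sum_f\xi_f\le2\nu$, and $\Psi/2$ is at most the sum of all loads, which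 is $2\sum_f\xi_f\le4\nu$.

\emph{Step 3: estimate the statistic from rows.} The row of $v$ lists the neighbors of $v$. Whether $v$ is tight after $i$ rounds is determined by this row and by the states of the neighbors in earlier rounds. So the final state of $v$ is determined by the rows of a set $\mathcal N(v)$ of at most $g=(1+\Delta)^r$ leaves. Let $R$ be the set of sampled rows. Count a tight leaf $v$ with weight $p^{-|\mathcal N(v)|}$ if $\mathcal N(v)\subseteq R$, and with weight $0$ otherwise; the sum $\widehat\Psi$ has mean $\Psi$. In $G_1$ we have $\mathcal N(u)=\mathcal N(v)=\{u,v\}$ for each edge $\{u,v\}$, so $\widehat\Psi$ is $2p^{-2}$ times a binomial variable with $M/2$ trials and success probability $p^2$. Its mean is $M$ and its variance is $2M(p^{-2}-1)$, which is small compared with $M^2$ when $p^{-2}=o(n)$. In general $p^{-2}$ becomes $p^{-g}=e^{g\ln\tau}$ with $g=\tau^{O(\log\tau)}$. To keep $p^{-g}=n^{o(1)}$ we need $g\ln\tau=o(\ln n)$, and this is why $\ln\tau$ has order $\sqrt{\ln\ln n}$.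

The bound $g=o(\ln n)$ governs the whole design. Four difficulties remain.
\begin{enumerate}
\item \emph{Which rows list the pairs that cross a tree edge $e$?} In a star, one row does. In a general tree such a pair may start anywhere below $e$. We move the ends of a pair of length about $2^k$ to a net of mesh $\delta2^k$; then for most edges only $O(1/\delta)$ net points per scale $k$ are relevant (Section~\ref{sec:packing}).
\item \emph{Too many scales.} Between $M/n$ and $M$ there are $\lg n$ scales, which already violates $g=o(\ln n)$. Tree edges much lighter than $M/n$ can be ignored. At scales above $(M/n)\,\mathrm{polylog}(n)$ the net is small and all its distances can be recovered from a fingerprint (Section~\ref{sec:large}). Only $O(\log\log n)$ scales remain.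
\item \emph{Long paths.} A remaining pair may still cross polylogarithmically many edges, too many to follow recursively. It inspects only $\tau^{O(1)}$ random edges of its path (Section~\ref{sec:packing}).
\item \emph{Very high degrees.} If one leaf $z$ is adjacent to all others, then $z\in\mathcal N(v)$ for every $v$, and $\widehat\Psi=0$ with probability at least $1-p$. A second sample of pairs detects such edges without any row (Section~\ref{sec:estimate}).
\end{enumerate}

\section{Parameters, memory and nets}\label{sec:memory}

Let $L=\lceil(\lg n)^a\rceil$, so all distances are at most $2^L$ and $2^{-L}\le1/n$. We assume $n\ge n_0(a)$; for smaller $n$ the algorithm stores everything. The parameters are: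
\begin{center}
\begin{tabular}{ll}
$\tau$, the least power of $2$ that is $\ge\exp(\frac16\sqrt{\ln\ln n})$ & $p=1/\tau$ is the sampling rate\\
$\delta=10^{-6}/\tau$ & relative mesh of the nets\\
$\Delta$, the least power of $2$ that is $\ge10^6\tau$ & degree threshold\\
$r=\lg(4\Delta)$ & number of rounds\\
$h=10^{18}\tau^2r^2$ & edges inspected per pair and round\\
$m_0=\lceil401n^2/L^2\rceil$, \ $m=m_0+3L$ & fingerprint length
\end{tabular}
\end{center}
As $n\to\infty$ we have $\tau\to\infty$, $\tau=(\ln n)^{o(1)}$ and eventually $\tau\ge\lg\lg n$.

Since $\tau$ is far smaller than $L$, storing a $1/\tau$ fraction of the distances with $L$ bits each would take more than $n^2$ bits. So sampled distances are rounded: $\hat w(f)$ is the least power of $1.01$ that is at least $w(f)$. Then $w\le\hat w\le1.01w$, and the exponent, which is $O(L)$, takes $O(\log\log n)$ bits.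

Number the pairs $1,\dots,\binom n2$ lexicographically. All random choices below are made before the pass and are mutually independent. The algorithm stores them and the following data.
\begin{description}
\item[(M1) Tree.] A forest. An arriving pair is added; if it closes a cycle, the largest pair of the cycle is deleted.
\item[(M2) Fingerprints.] Let $q$ be the least prime above $2^m$, so $q\le2^{m+1}$ by Bertrand's postulate, and let $\alpha$ be uniform in $\{0,\dots,2^m-1\}$. For $j=0,\dots,2L$ let $\sigma_j$ be uniform in $\{0,\dots,2^j-1\}$, let $A^{(j)}(f)=\lfloor(w(f)+\sigma_j)/2^j\rfloor$, and maintain $\Phi_j=\sum_fA^{(j)}(f)\,\alpha^{\mathrm{index}(f)}\bmod q$.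
\item[(M3) Pair samples $\mathcal Q_0,\mathcal Q_1$.] Cut the list of pairs into consecutive \emph{groups} of size $\tau$; the last may be smaller. For each group and each of $\mathcal Q_0,\mathcal Q_1$ choose a uniform position in $\{1,\dots,\tau\}$ and select the pair at that position, if there is one. Store $\hat w$ of the selected pairs. Each pair is selected with probability exactly $1/\tau$, and different groups are independent.
\item[(M4) Row sample.] $R\subseteq V$ contains each point independently with probability $p$. If $|R|>2pn$, abort. Otherwise store $\hat w(x,v)$ for all $x\in R$, $v\ne x$.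
\item[(M5) Positions.] Numbers $U_{i,s}$ for $0\le i<r$, $1\le s\le h$, uniform among the multiples of $2^{-3L}$ in $[0,1)$.
\end{description}

We use the Chernoff bounds in this form: if $S$ is a sum of independent indicators with mean $\bar S$, then $\Pr[S\ge2\bar S]\le e^{-\bar S/3}$ and $\Pr[S\le(1-\eta)\bar S]\le e^{-\eta^2\bar S/2}$ for $0<\eta<1$. In particular the algorithm aborts with probability at most $e^{-pn/3}=o(1)$.

\begin{lemma}\label{lem:memory}
The pass uses $n^2\exp(-\Omega(\sqrt{\ln\ln n}))$ bits. At its end the forest in \textup{(M1)} is $\mathcal T$, and the memory depends only on $w$ and the coins, not on the arrival order.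
\end{lemma}

\begin{proof}
The forest always connects the ends of every pair seen so far, so it ends as a spanning tree; a deleted pair is the largest on a cycle, so no edge of $\mathcal T$ is deleted. The other items are sums or tables indexed by pairs. Items (M1) and (M5) take $n\,\mathrm{polylog}(n)$ bits. Item (M2) takes $O(Lm)=O(n^2/L)=O(n^2/\log n)$ bits; finding $q$ by trial division and computing a power of $\alpha$ modulo $q$ need $O(m)$ bits of workspace. Items (M3) and (M4) have $O(n^2/\tau)$ entries of $O(\log\tau+\log\log n)=O(\log\log n)$ bits each, that is, $n^2\exp(-\frac16\sqrt{\ln\ln n}+O(\ln\ln\ln n))$ bits.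
\end{proof}

For $\rho>0$, the \emph{$\rho$-net} is obtained by scanning $1,\dots,n$ and accepting a point if its $d_{\mathcal T}$-distance to every accepted point exceeds $\rho$. It is computed from $\mathcal T$ after the pass. Every point is within $d_{\mathcal T}$-distance $\rho$, hence within $w$-distance $\rho$, of a net point.

\begin{lemma}\label{lem:net}
If $\rho\le2M$, the $\rho$-net has at most $2M/\rho$ points.
\end{lemma}

\begin{proof}
A net with one point satisfies the bound because $\rho\le2M$. Otherwise view $\mathcal T$ as a union of segments of lengths $w_e$. The open balls of radius $\rho/2$ about the net points are disjoint, and each contains the first stretch of length $\rho/2$ of a path to another net point. So $\rho/2$ times the size of the net is at most $M$.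
\end{proof}

\section{Large distances from a fingerprint}\label{sec:large}

Let
\[
j=\lceil\lg(ML^4/n)\rceil,\qquad \rho=2^j/L^2,
\]
and let $Y$ be the $\rho$-net. Since $n-1\le M\le n2^L$, we have $0\le j\le L+4\lg L+1\le2L$, so $\Phi_j$ is in memory; $j$ depends on $M$, which is why all $\Phi_0,\dots,\Phi_{2L}$ are kept. From $ML^4/n\le2^j<2ML^4/n$ we get $\rho\le2ML^2/n\le2M$ and $|Y|\le2M/\rho\le2n/L^2$. For $v\in V$ let $\pi(v)$ be the first point of $Y$ with $d_{\mathcal T}(v,\pi(v))\le\rho$. Write $\sigma=\sigma_j$ and $A=A^{(j)}$.

The distances within $Y$ would fit into $O(n^2/L^3)$ bits, but $Y$ is unknown during the pass. The way out is that the whole matrix, rounded to multiples of $2^j$, is almost determined by its entries on $Y$, hence has a short description once $\mathcal T$ is known. A fingerprint slightly longer than the description singles it out among all vectors with a short description, and the fingerprint can be computed without knowing $\mathcal T$. The random shift $\sigma$ ensures that few distances lie close to a rounding boundary.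

\begin{lemma}\label{lem:recover}
With probability at least $0.98$ over $\sigma$ and $\alpha$, the algorithm recovers $A$, in the form of a string of $m_0$ bits, using $O(m)+n\,\mathrm{polylog}(n)$ bits of workspace. It then knows, for all $x\ne y$ in $Y$, the number $\tilde w(x,y)=(A(x,y)+1)2^j-\sigma$, which satisfies $w(x,y)\le\tilde w(x,y)\le w(x,y)+2^j$.
\end{lemma}

\begin{proof}
A \emph{block} is a set $\{x,y\}$ with $x,y\in Y$, where $x=y$ is allowed and $w(x,x)=0$. The pair $\{u,v\}$ belongs to the block $\{\pi(u),\pi(v)\}$, and $|w(u,v)-w(\pi(u),\pi(v))|\le2\rho$. Call the block $\{x,y\}$ \emph{bad} if $z\mapsto\lfloor(z+\sigma)/2^j\rfloor$ is not constant on the integers of $[w(x,y)-2\rho,\,w(x,y)+2\rho]$. This interval contains at most $4\rho$ pairs $z,z+1$ of consecutive integers, and the map separates $z$ from $z+1$ exactly when $2^j$ divides $z+1+\sigma$, which holds for one of the $2^j$ values of $\sigma$. So a block is bad with probability at most $4\rho/2^j=4/L^2$. The expected number of pairs in bad blocks is at most $2n^2/L^2$, and by Markov's inequality their number is at most $200n^2/L^2$ with probability at least $0.99$. Assume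 this.

Let $a_{xy}=\lfloor(w(x,y)+\sigma)/2^j\rfloor\le2^L+1$. A pair $\{u,v\}$ in a block $\{x,y\}$ that is not bad has $A(u,v)=a_{xy}$. In a bad block $A(u,v)-a_{xy}\in\{-1,0,1\}$, because $2\rho<2^j$. So, given $\mathcal T$, the vector $A$ is described by listing for each block the number $a_{xy}$ in $L+1$ bits and a flag for badness, and then two bits for each pair in a flagged block. There are at most $|Y|^2\le4n^2/L^4$ blocks, so the length is at most $4n^2(L+2)/L^4+400n^2/L^2\le m_0$; pad it to $m_0$ bits.

Call a vector a \emph{candidate} if its entries lie in $[0,2^L+1]$ and it is obtained by reading some string of $m_0$ bits in this format. There are at most $2^{m_0}$ candidates, $A$ is one of them, and the set of candidates does not depend on $\alpha$. If $A'\ne A$ is a candidate, the entries of $A'-A$ are smaller than $q$ in absolute value, so $\sum_f(A'(f)-A(f))\,t^{\mathrm{index}(f)}$ is a nonzero polynomial over $\mathbb F_q$ of degree at most $\binom n2$. It has at most $\binom n2$ roots, so it vanishes at $\alpha$ with probability at most $n^2/2^m$. By the union bound, with probability at least $1-n^22^{m_0-m}=1-n^22^{-3L}\ge1-1/n$,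 no candidate other than $A$ has fingerprint $\Phi_j$. The algorithm runs through all strings of $m_0$ bits, computes the fingerprint of each candidate one entry at a time, and keeps a string that matches. The failure probability is at most $0.01+1/n\le0.02$. The last claim follows from $A(x,y)2^j\le w(x,y)+\sigma<(A(x,y)+1)2^j$.
\end{proof}

From now on we fix an outcome of the shifts and of $\alpha$ for which recovery succeeds. The remaining randomness $\mathcal Q_0,\mathcal Q_1,R,U$ is independent of it.

\section{A greedy cover}\label{sec:greedy}

For $C\subseteq\mathcal T$ let $\mu_C(f)=w(P_f\setminus C)$, the weight that $f$ would add to $C$ if its path were added, and let $\mu_C(v,v)=0$. This is the path distance in $\mathcal T$ with the weights on $C$ set to zero. So $\mu_C$ satisfies the triangle inequality, $\mu_C\le d_{\mathcal T}$, and $\mu_C$ does not increase when $C$ grows.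

Let $\lambda=M/(100n)$ and $C_0=\{e\in\mathcal T:w_e<\lambda\}$; then $w(C_0)\le0.01M$. Start with $C=C_0$ and $Q=\emptyset$, and add every known pair that covers clearly more new weight than it costs.
\begin{description}
\item[(G1)] While some $x\ne y$ in $Y$ have $\mu_C(x,y)>1.2\,\tilde w(x,y)$, take the first such pair, add it to $Q$ and add $P_{xy}$ to $C$.
\item[(G2)] Go through the groups in order. If the $\mathcal Q_0$-pair $f$ of the group has $\mu_C(f)>1.2\,\hat w(f)$, add $f$ to $Q$ and $P_f$ to $C$.
\end{description}
From now on $C$ and $Q$ are the final sets and $\mu=\mu_C$. Adding $f$ raises $w(C)$ by more than $1.2\,w(f)$, so $w(Q)\le w(C\setminus C_0)/1.2$. Since $C\setminus C_0\subseteq\mathrm{cov}(Q)$,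
\begin{equation}\label{eq:greedyadv}
\mathrm{adv}(Q)\ge(1-\tfrac1{1.2})\,w(C\setminus C_0)=\tfrac16\,w(C\setminus C_0).
\end{equation}
If $w(C\setminus C_0)\ge0.01M$, the algorithm makes an \emph{early exit} and outputs $(2-\varepsilon)M$. Otherwise $w(C)\le0.02M$. The objects below are defined for the final $C$ whether or not there is an early exit.

Call a pair $f$ \emph{violated} if $\mu(f)>1.2\,\hat w(f)$, and let $\mathcal V$ be the set of all violated pairs, sampled or not. Step (G2) makes their total length small, and step (G1) eliminates the long ones.

\begin{lemma}\label{lem:violated}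
$\mathbb E\sum_{f\in\mathcal V}\mu(f)\le\tau M$. Hence with probability at least $0.99$ over $\mathcal Q_0$,
\begin{equation}\label{eq:violated}
\sum_{f\in\mathcal V}\mu(f)\le100\,\tau M.
\end{equation}
\end{lemma}

\begin{proof}
Let $\mathcal G_1,\mathcal G_2,\dots$ be the groups and $C_i$ the set before $\mathcal G_i$ is processed. The set $C_i$ is determined by the outcome of (G1), which does not involve $\mathcal Q_0$, and by the choices in $\mathcal G_1,\dots,\mathcal G_{i-1}$. Given these, each pair of $\mathcal G_i$ is selected with probability $1/\tau$, so
\[
\mathbb E[w(C_{i+1})-w(C_i)\mid C_i]=\frac1\tau\sum_{\substack{f\in\mathcal G_i\\ \mu_{C_i}(f)>1.2\hat w(f)}}\mu_{C_i}(f)\ \ge\ \frac1\tau\sum_{f\in\mathcal G_i\cap\mathcal V}\mu(f).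
\]
The inequality holds for every outcome of the whole process: $C\supseteq C_i$ gives $\mu_{C_i}(f)\ge\mu(f)>1.2\,\hat w(f)$ for $f\in\mathcal V$. Take expectations and sum over $i$; the left sides add up to at most $\mathbb E\,w(C)\le M$. Markov's inequality gives \eqref{eq:violated}.
\end{proof}

\begin{lemma}\label{lem:long}
Let $k_+=j+8$. If $\mu(f)\ge2^{k_+}$, then $\mu(f)\le1.22\,w(f)$.
\end{lemma}

\begin{proof}
After (G1), and hence at the end, $\mu(x,y)\le1.2(w(x,y)+2^j)$ for all $x,y\in Y$; for $x=y$ the left side is $0$. For $f=\{u,v\}$,
\[
\mu(f)\le\mu(\pi(u),\pi(v))+2\rho\le1.2\,(w(f)+2\rho+2^j)+2\rho\le1.2\,w(f)+2\cdot2^j,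
\]
because $4.4\rho\le0.8\cdot2^j$. Now $2\cdot2^j=2^{k_+}/128\le0.01\mu(f)$, and $1.2/0.99<1.22$.
\end{proof}

At the other end, every edge outside $C$ has weight at least $\lambda$. With $k_-=\lfloor\lg\lambda\rfloor$, which may be negative, $\mu(f)>0$ implies $\mu(f)\ge2^{k_-}$. Put $b=k_+-k_-+1$ and $\Lambda=204800L^4$. From $2^{k_+}<512ML^4/n$ and $2^{k_-}>M/(200n)$ we get
\begin{equation}\label{eq:scales}
2^{k_++2}\le\Lambda\lambda,\qquad b\le4\lg L+18=O(\log\log n).
\end{equation}

\section{A local fractional packing}\label{sec:packing}

We now define the statistic $\Psi$ and show that it separates the two cases of Section~\ref{sec:shortcuts}. The objects of this section are determined by $w$, $C$ and $U$. The algorithm cannot compute them in full; Section~\ref{sec:estimate} computes small parts of them.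

\subsection{Violated pairs on nets}

For $k_-\le k\le k_+$ let $N_k$ be the $\delta2^k$-net and let $\pi_k(v)\in N_k$ satisfy $d_{\mathcal T}(v,\pi_k(v))\le\delta2^k$. Since $2^{k_+}\le M$ for large $n$, Lemma~\ref{lem:net} gives $|N_k|\le2M/(\delta2^k)$. Let
\[
F_k=\{\{x,y\}\in\mathcal V:\ x,y\in N_k,\ 2^{k-1}\le\mu(x,y)<2^{k+2}\},
\]
and let $F$ be the disjoint union of the $F_k$, so that an element of $F$ is a pair tagged with a scale $k$. The window is wider than $[2^k,2^{k+1})$ so that a pair stays inside it when its ends are moved to the net. A pair $f$ lies in $F_k$ only for $\lg\mu(f)-2<k\le\lg\mu(f)+1$, so it has at most three tags, and \eqref{eq:violated} implies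
\begin{equation}\label{eq:F}
\sum_{f\in F}\mu(f)\le300\,\tau M.
\end{equation}
For a tree edge $e$ let $F(e)=\{f\in F:e\in P_f\}$ and $\deg(e)=|F(e)|$. The set $F$ plays the role of the graph $G$ of Section~\ref{sec:stars}.

Root $\mathcal T$ at the point $1$. For an edge $e$ let $\mathrm{top}(e)$ be its end closer to the root; a point is \emph{below} $e$ if its path to the root contains $e$. For $e\notin C$ let $S(e)$ be the set of points $x$ below $e$ such that, for some $k\in[k_-,k_+]$, $x\in N_k$ and $\mu(x,\mathrm{top}(e))<2^{k+2}$. This set is computed from $\mathcal T$ and $C$ alone. Let $K=8000b/\delta$, and define the \emph{crowded} and the \emph{heavy} edges and the set $D$ of edges that the packing disregards: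
\[
E_{\mathrm c}=\{e\notin C:|S(e)|>K\},\quad E_{\mathrm h}=\{e\notin C\cup E_{\mathrm c}:\deg(e)>\Delta\},\quad D=C\cup E_{\mathrm c}\cup E_{\mathrm h}.
\]

\begin{lemma}\label{lem:S}
\textup{(a)} If $e\notin C$, every $f\in F(e)$ has an end in $S(e)$.
\textup{(b)} Each point lies in $S(e)$ for at most $\Lambda$ edges $e$, and each $f\in F$ crosses at most $\Lambda$ edges outside $C$.
\textup{(c)} $w(E_{\mathrm c})\le0.001M$, and under \eqref{eq:F} $w(E_{\mathrm h})\le0.0003M$.
\end{lemma}

\begin{proof}
(a) Let $f=\{x,y\}\in F_k$ cross $e$. Exactly one end, say $x$, is below $e$, and the path from $x$ to $\mathrm{top}(e)$ is part of $P_f$. So $\mu(x,\mathrm{top}(e))\le\mu(f)<2^{k+2}$.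

(b) Fix $x$ and $k$, and consider the edges $e\notin C$ on the path from $x$ to the root with $\mu(x,\mathrm{top}(e))<2^{k+2}$. If $e^*$ is the highest of them, they all lie on the path from $x$ to $\mathrm{top}(e^*)$, so their total weight is below $2^{k+2}$. The edges $e$ with $x\in S(e)$ are among those for $k=k_+$. Also $w(P_f\setminus C)<2^{k_++2}$ for $f\in F$. Edges outside $C$ weigh at least $\lambda$, so \eqref{eq:scales} gives both bounds.

(c) By the weight bound in (b), $\sum_{e\notin C}w_e|S(e)|\le\sum_k|N_k|2^{k+2}\le8bM/\delta$, so $w(E_{\mathrm c})\le8bM/(\delta K)=0.001M$. Next, $\sum_{e\notin C}w_e\deg(e)=\sum_{f\in F}\mu(f)\le300\tau M$, so $w(E_{\mathrm h})\le300\tau M/\Delta\le0.0003M$.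
\end{proof}

\subsection{The doubling process}

In a star, an edge of $G$ was doubled while neither end was tight. Now a pair $f$ should be doubled while the weight of the edges of $P_f$ that are not yet saturated exceeds $1.3\,\hat w(f)$. To keep the rule local, $f$ estimates this weight from $h$ edges of $P_f\setminus C$ drawn with probability proportional to weight. For $f\in F$ lay the edges of $P_f\setminus C$, in path order from the smaller-numbered end of $f$, as consecutive half-open intervals of lengths $w_e$ that fill $[0,\mu(f))$, and let $e_{i,s}(f)$ be the edge whose interval contains $U_{i,s}\,\mu(f)$. The positions are stored and shared by all pairs, so that every later evaluation of the process sees the same process.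

Put $\xi_f^{(0)}=1/(4\Delta)=2^{-r}$ for $f\in F$. For $i=0,\dots,r$ define the loads and the saturated edges,
\[
\ell_e^{(i)}=\sum_{f\in F(e)}\xi_f^{(i)},\qquad W_i=D\cup\{e:\ell_e^{(i)}\ge\tfrac12\}.
\]
For $i<r$ let
\[
\mathrm{est}_i(f)=\frac{\mu(f)}h\,\bigl|\{s\le h:e_{i,s}(f)\notin W_i\}\bigr|.
\]
Call $f$ \emph{active in round $i$} if $\mathrm{est}_i(f)>1.3\,\hat w(f)$. Put $\xi_f^{(i+1)}=2\xi_f^{(i)}$ if $f$ is active in round $i$, and $\xi_f^{(i+1)}=\xi_f^{(i)}$ otherwise. An edge is \emph{tight} if it lies in $W_r\setminus D$, and $\Psi=w(W_r\setminus D)$.

Loads do not decrease, so $W_0\subseteq\dots\subseteq W_r$. If $\xi_f^{(i)}=\frac12$, then $P_f\subseteq W_i$, so $\mathrm{est}_i(f)=0$ and $f$ is inactive. Therefore $\xi_f^{(i)}\le\frac12$ always, and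
\begin{equation}\label{eq:inactive}
\text{every }f\in F\text{ is inactive in some round }i\le r-1,
\end{equation}
since a pair active in rounds $0,\dots,r-2$ has $\xi_f^{(r-1)}=\frac12$.

Single estimates may be poor; only their total error matters. Let $\mathrm{err}_i(f)=|\mathrm{est}_i(f)-w(P_f\setminus W_i)|$ and $\mathcal E=\sum_{f\in F}\sum_{i<r}\mathrm{err}_i(f)$.

\begin{lemma}\label{lem:err}
Fix $C$ satisfying \eqref{eq:violated}. With probability at least $0.99$ over $U$,
\begin{equation}\label{eq:err}
\mathcal E\le10^{-4}M.
\end{equation}
\end{lemma}

\begin{proof}
The set $W_i$ is determined by $w$, $C$ and the $U_{i',s}$ with $i'<i$. Condition on these. The events $e_{i,s}(f)\notin W_i$, $s\le h$, are then independent with a common probability $\phi$. A subinterval of $[0,1)$ contains $U_{i,s}$ with a probability that differs from its length by at most $2^{-3L}$, and $P_f\setminus W_i\subseteq P_f\setminus C$ has fewer than $n$ edges, so $|\phi-w(P_f\setminus W_i)/\mu(f)|\le n2^{-3L}\le n^{-2}$. The mean of $h$ independent indicators has standard deviation at most $1/(2\sqrt h)$, which bounds its expected distance from $\phi$. So $\mathbb E\,\mathrm{err}_i(f)\le\mu(f)(\frac1{2\sqrt h}+n^{-2})$.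 With $\sqrt h=10^9\tau r$ and \eqref{eq:F},
\[
\mathbb E\,\mathcal E\le300\,\tau Mr\Bigl(\frac1{2\cdot10^9\tau r}+n^{-2}\Bigr)\le2\cdot10^{-7}M,
\]
and Markov's inequality finishes the proof.
\end{proof}

\subsection{Many tight edges give a large advantage}

Unlike in a star, a pair may stay active after some edges of its path are saturated, so loads may exceed $1$. The proof therefore credits each edge only with the load $z_e$ it had when it became saturated, and it charges the cost of each doubling to the edges not yet saturated.

\begin{lemma}\label{lem:upper}
Under \eqref{eq:violated} and \eqref{eq:err}, some set $Q'$ of pairs has $\mathrm{adv}(Q')\ge0.013\,\Psi-4\cdot10^{-5}M$.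
\end{lemma}

\begin{proof}
For $e\notin D$ let $i_e$ be the first $i\le r$ with $\ell_e^{(i)}\ge\frac12$, or $i_e=r$ if there is none, and let $z_e=\ell_e^{(i_e)}$. Since $\ell_e^{(0)}=\deg(e)/(4\Delta)\le\frac14$, we have $i_e\ge1$ and $z_e\le2\ell_e^{(i_e-1)}<1$. Let $Z=\sum_{e\notin D}w_ez_e$. Tight edges have $z_e\ge\frac12$, so $Z\ge\Psi/2$.

We bound the cost $\sum_f\xi_f^{(r)}w(f)$, using that $\xi_f^{(r)}$ is $\xi_f^{(0)}$ plus the sum of $\xi_f^{(i)}$ over the rounds $i$ in which $f$ is active. Violated pairs have $w(f)\le\mu(f)$, so the initial values cost at most $300\tau M/(4\Delta)\le7.5\cdot10^{-5}M$. If $f$ is active in round $i$, then $1.3\,w(f)<\mathrm{est}_i(f)\le w(P_f\setminus W_i)+\mathrm{err}_i(f)$. With $\xi_f^{(i)}\le\frac12$, the doublings cost at most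
\[
\frac1{1.3}\Bigl(\sum_{i<r}\ \sum_{f\text{ active in round }i}\xi_f^{(i)}\,w(P_f\setminus W_i)+\tfrac12\mathcal E\Bigr).
\]
Expand $w(P_f\setminus W_i)$ into edges and exchange the sums. For fixed $e$ and $i$, the sum of $\xi_f^{(i)}$ over the active $f\in F(e)$ is $\ell_e^{(i+1)}-\ell_e^{(i)}$. For $i<r$, we have $e\notin W_i$ exactly when $e\notin D$ and $i<i_e$. So the double sum equals $\sum_{e\notin D}w_e(\ell_e^{(i_e)}-\ell_e^{(0)})\le Z$. Since $\mathcal E/2.6\le4\cdot10^{-5}M$, the cost is at most $Z/1.3+2\cdot10^{-4}M$.

Choose each $f\in F$ independently with probability $0.2\,\xi_f^{(r)}$, and let $Q'$ be the set of underlying pairs. Then $\mathbb E\,w(Q')\le0.2\,(Z/1.3+2\cdot10^{-4}M)$. An edge $e\notin D$ is covered with probability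
\[
1-\prod_{f\in F(e)}\bigl(1-0.2\,\xi_f^{(r)}\bigr)\ge1-e^{-0.2\ell_e^{(r)}}\ge1-e^{-0.2z_e}\ge0.18\,z_e ,
\]
where the last step uses that $z\mapsto1-e^{-0.2z}$ is concave on $[0,1]$, vanishes at $0$ and exceeds $0.18$ at $1$. As $0.18-0.2/1.3>0.026$, the expected advantage is at least $0.026Z-4\cdot10^{-5}M\ge0.013\Psi-4\cdot10^{-5}M$.
\end{proof}

\subsection{A cheap tour forces many tight edges}

This is the analogue of the covering argument for stars: outside $W_r$ no pair covers more than about $1.3$ times its weight, so the excess in Lemma~\ref{lem:converse} must lie inside $W_r$. The pairs of $Q^*$ need not have their ends on the nets. Moving the ends costs $O(\delta2^k)$ per pair, and these costs are summed by \eqref{eq:violated}; this is why $\delta$ has order $1/\tau$. Several pairs may move to the same element of $F$, and we treat them together so that its estimation error is paid once.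

\begin{lemma}\label{lem:lower}
If $\mathsf{TSP}\le1.01M$, there is no early exit, and \eqref{eq:violated} and \eqref{eq:err} hold, then $\Psi\ge0.06M$.
\end{lemma}

\begin{proof}
Let $Q^*=\{f_1,f_2,\dots\}$ be as in Lemma~\ref{lem:converse}, let $P^\circ_{f_i}=P_{f_i}\setminus\bigcup_{i'<i}P_{f_{i'}}$, and let $W=W_r$. The sets $P^\circ_f$ partition $\mathrm{cov}(Q^*)$, so
\[
w(\mathrm{cov}(Q^*))\le w(W)+\sum_{f\in Q^*}w(P_f^\circ\setminus W).
\]
If $\mu(f)\le1.4\,w(f)$, then $w(P_f^\circ\setminus W)\le\mu(f)\le1.4\,w(f)$ because $C\subseteq W$.

Call the other pairs of $Q^*$ \emph{strong}, and let $f=\{u,v\}$ be strong. Then $\mu(f)>1.4\,w(f)\ge(1.4/1.01)\hat w(f)>1.2\,\hat w(f)$, so $f\in\mathcal V$, and $2^{k_-}\le\mu(f)<2^{k_+}$ by Lemma~\ref{lem:long}. Let $k=k(f)=\lfloor\lg\mu(f)\rfloor\in[k_-,k_+)$ and $f'=\{\pi_k(u),\pi_k(v)\}$. By the triangle inequalities for $\mu$ and $w$, both bounded by $d_{\mathcal T}$, we have $|\mu(f')-\mu(f)|\le2\delta2^k$ and $w(f')\le w(f)+2\delta2^k$. Since $2^k\le\mu(f)<2^{k+1}$, we get $2^{k-1}\le\mu(f')<2^{k+2}$; in particular $f'$ has two distinct ends.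

Sort the strong pairs into classes according to $(f',k)$, and let $\mathcal K$ be a class. For $f=\{u,v\}\in\mathcal K$ we have $P_f\subseteq P_{f'}\cup P_{u\pi_k(u)}\cup P_{v\pi_k(v)}$, and the sets $P_f^\circ$ are disjoint, so
\[
\sum_{f\in\mathcal K}w(P_f^\circ\setminus W)\le w(P_{f'}\setminus W)+\sum_{f\in\mathcal K}2\delta2^k .
\]
If $f'\notin F_k$, then $f'$ is not violated and $w(P_{f'}\setminus W)\le\mu(f')\le1.2\,\hat w(f')$. If $f'\in F_k$, then by \eqref{eq:inactive} it is inactive in some round $i<r$, and $w(P_{f'}\setminus W)\le w(P_{f'}\setminus W_i)\le1.3\,\hat w(f')+\mathrm{err}_i(f')$. For any one $f\in\mathcal K$ we have $1.3\,\hat w(f')\le1.313\,(w(f)+2\delta2^k)\le1.4\,w(f)+3\delta2^k$. So the class contributes at most $\sum_{f\in\mathcal K}(1.4\,w(f)+5\delta2^k)$, plus one term $\mathrm{err}_i(f')$ in the second case. Different classes use different elements of $F$, so these terms sum to at most $\mathcal E$. The numbers $2^{k(f)}\le\mu(f)$ sum to at most $100\tau M$ over the strong pairs, by \eqref{eq:violated}. Altogether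
\[
w(\mathrm{cov}(Q^*))\le w(W)+1.4\,w(Q^*)+500\,\delta\tau M+\mathcal E\le w(W)+1.4\,w(Q^*)+0.0006M.
\]
Hence $w(W)\ge0.0852M$. With $w(C)\le0.02M$ and Lemma~\ref{lem:S}(c), $\Psi\ge(0.0852-0.02-0.001-0.0003)M>0.06M$.
\end{proof}

\section{Estimating the weight of the tight edges}\label{sec:estimate}

\subsection{Detecting edges of very high degree}

The algorithm knows $C$ and $E_{\mathrm c}$, but not $E_{\mathrm h}$. It can test $e\in E_{\mathrm h}$ from the rows of $S(e)$. If $\deg(e)$ is huge, however, the evaluations of a huge number of other edges would depend on these same rows, as in the fourth difficulty of Section~\ref{sec:stars}. The sample $\mathcal Q_1$ finds these edges directly; $\mathcal Q_0$ cannot serve, since $F$ depends on it.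

For $e\notin C$ let $\mathrm{cnt}(e)$ be the number of pairs of $\mathcal Q_1$ that cross $e$ and belong to some $F_k$. Membership in $F_k$ depends only on $\mathcal T$, $C$ and $\hat w$ of the pair, so $\mathrm{cnt}(e)$ is computable. Let
\[
E'_{\mathrm h}=\{e\notin C:\mathrm{cnt}(e)\ge10L\},\qquad D'=C\cup E_{\mathrm c}\cup E'_{\mathrm h}.
\]
The algorithm knows $D'$. An edge of $E'_{\mathrm h}$ has $\deg(e)\ge10L>\Delta$, because $\Delta=(\ln n)^{o(1)}$. So $E'_{\mathrm h}\subseteq E_{\mathrm c}\cup E_{\mathrm h}$ and $D'\subseteq D$.

\begin{lemma}\label{lem:deg}
Fix $C$. With probability $1-o(1)$ over $\mathcal Q_1$,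
\begin{equation}\label{eq:deg}
\deg(e)\le240\,\tau L\quad\text{for all }e\notin D'.
\end{equation}
\end{lemma}

\begin{proof}
Let $e\notin C$ have $\deg(e)>240\tau L$. A pair has at most three tags, so at least $80\tau L$ distinct pairs of $F$ cross $e$. Since $F$ does not depend on $\mathcal Q_1$, $\mathrm{cnt}(e)$ is a sum of independent indicators, one per group, with mean at least $80L$. The Chernoff bound with $\eta=7/8$ gives $\Pr[\mathrm{cnt}(e)<10L]\le\exp(-\frac12\cdot\frac{49}{64}\cdot80L)\le e^{-30L}\le n^{-30}$. Sum over the edges.
\end{proof}

\subsection{Local evaluation}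

The procedure $\mathrm{Eval}(e,i)$ decides whether $e\in W_i$.
\begin{enumerate}
\item If $e\in D'$, answer yes.
\item Otherwise \emph{require} $S(e)$: if $S(e)\not\subseteq R$, the whole evaluation fails. List $F(e)$ by testing, for each $x\in S(e)$, $y\ne x$ and $k$, whether $\{x,y\}\in F_k$ and $e\in P_{xy}$. If more than $\Delta$ elements are found, answer yes.
\item Otherwise call $\mathrm{Eval}(e_{i',s}(f),i')$ for all $f\in F(e)$, $i'<i$, $s\le h$. Compute $\mathrm{est}_{i'}(f)$ for $i'<i$, then $\xi_f^{(i)}$, then $\ell_e^{(i)}$, and answer yes if and only if $\ell_e^{(i)}\ge\frac12$.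
\end{enumerate}
The \emph{ideal run} of $\mathrm{Eval}(e,i)$ is its run with $R$ replaced by $V$. For $e\notin D'$ let $\mathcal N(e)$ be the union of the sets required in the ideal run of $\mathrm{Eval}(e,r)$; it does not depend on $R$. Let $g=K(1+\Delta h)^r$.

\begin{lemma}\label{lem:eval}
The ideal run of $\mathrm{Eval}(e,i)$ answers correctly. For $e\notin D'$ we have $|\mathcal N(e)|\le g$; the actual run of $\mathrm{Eval}(e,r)$ succeeds if and only if $\mathcal N(e)\subseteq R$, and it then yields $\mathcal N(e)$ and whether $e$ is tight.
\end{lemma}

\begin{proof}
Use induction on $i$. Step 1 is correct because $D'\subseteq D\subseteq W_i$. In step 2, Lemma~\ref{lem:S}(a) shows that the list is $F(e)$, and the rows give $\hat w(f)$ for its elements; if $\deg(e)>\Delta$, then $e\in E_{\mathrm h}$. Otherwise $e\notin D$, the calls in step 3 are correct by induction, and $e\in W_i$ means $\ell_e^{(i)}\ge\frac12$. So $e\notin D'$ is tight exactly when $\mathrm{Eval}(e,r)$ answers yes in step 3.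

Let $\gamma_i$ be the largest number of calls, the first one included, in an ideal run with second argument $i$. Then $\gamma_i\le1+\Delta h\sum_{i'<i}\gamma_{i'}$, and by induction $\gamma_i\le1+\Delta h\sum_{i'<i}(1+\Delta h)^{i'}=(1+\Delta h)^i$. A set $S(e')$ is required only for $e'\notin E_{\mathrm c}$, so it has at most $K$ points, and $|\mathcal N(e)|\le g$. The actual run agrees with the ideal one until a required set is not contained in $R$.
\end{proof}

Tight edges lie outside $D\supseteq D'$, so the algorithm can compute
\[
\widehat\Psi=\sum_{e\text{ tight}}w_e\chi_e,\qquad \chi_e=\begin{cases}p^{-|\mathcal N(e)|}&\text{if }\mathcal N(e)\subseteq R,\\0&\text{otherwise,}\end{cases}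
\]
by running $\mathrm{Eval}(e,r)$ for every $e\notin D'$. In the analysis $R$ is the sample before the test $|R|\le2pn$; the abort is counted as a separate failure.

\subsection{The variance}

\begin{lemma}\label{lem:var}
Fix all randomness except $R$, and assume \eqref{eq:deg}. Then $|\widehat\Psi-\Psi|\le0.02M$ with probability $1-o(1)$ over $R$. Moreover $g\ln\tau\le\sqrt{\ln n}$.
\end{lemma}

\begin{proof}
The tight edges and the sets $\mathcal N(e)$ are fixed. Since $\Pr[\mathcal N(e)\subseteq R]=p^{|\mathcal N(e)|}$, we have $\mathbb E\chi_e=1$ and $\mathbb E\widehat\Psi=\Psi$. Further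
\[
\mathbb E[\chi_e\chi_{e'}]=p^{|\mathcal N(e)\cup\mathcal N(e')|-|\mathcal N(e)|-|\mathcal N(e')|}=p^{-|\mathcal N(e)\cap\mathcal N(e')|},
\]
so the covariance of $\chi_e$ and $\chi_{e'}$ is $0$ if $\mathcal N(e)\cap\mathcal N(e')=\emptyset$ and at most $p^{-g}$ otherwise. Let $\Gamma$ be the maximum, over points $x$, of the number of edges $e\notin D'$ with $x\in\mathcal N(e)$. Each $\mathcal N(e)$ meets at most $g\Gamma$ sets $\mathcal N(e')$. A tight edge $e'$ has positive load, so some $f\in F$ crosses it, and $w_{e'}\le\mu(f)<2^{k_++2}\le\Lambda\lambda$. Therefore
\begin{equation}\label{eq:var}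
\mathrm{Var}\,\widehat\Psi\le\sum_{e\text{ tight}}w_e\cdot g\Gamma\cdot\Lambda\lambda\cdot p^{-g}\le\frac{M^2}{100n}\,g\,\Gamma\,\Lambda\,p^{-g}.
\end{equation}

\emph{The factor $\Gamma$.} Let $x\in\mathcal N(e)$. In the ideal run there is a chain of nested calls on edges $e=e_0,e_1,\dots,e_t$ with $x\in S(e_t)$. The second argument decreases along the chain, so $t\le r$. No edge of the chain is in $D'$, since each passes step 1, and consecutive edges are crossed by a common element of $F$. Count the chains backward from $x$. By Lemma~\ref{lem:S}(b) there are at most $\Lambda$ choices for $e_t$. Given an edge of the chain, there are at most $240\tau L$ elements of $F$ crossing it, by \eqref{eq:deg}, and each crosses at most $\Lambda$ edges outside $C$; so there are at most $240\tau L\Lambda$ choices for the preceding edge. Hence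
\[
\Gamma\le\sum_{t\le r}\Lambda\,(240\tau L\Lambda)^t\le2\Lambda\,(240\tau L\Lambda)^r=\exp\bigl(O((\ln\ln n)^{3/2})\bigr)=n^{o(1)},
\]
because $240\tau L\Lambda=\mathrm{polylog}(n)$ and $r=O(\log\tau)=O(\sqrt{\ln\ln n})$.

\emph{The factor $p^{-g}$.} Let $n$, hence $\tau$, be large. By \eqref{eq:scales} and $\tau\ge\lg\lg n$ we have $b=O(\tau)$, so $K=8\cdot10^9\,b\tau\le\tau^3$. From $4\Delta<8\cdot10^6\tau$ we get $r\le\lg\tau+23\le2\ln\tau$ and $1+\Delta h\le1+2\cdot10^{24}\tau^3r^2\le\tau^4$. So $g\ln\tau\le\tau^{4+8\ln\tau}\le\exp(9(\ln\tau)^2)$. Since $\ln\tau\le\frac16\sqrt{\ln\ln n}+\ln2$, we have $(\ln\tau)^2\le\frac1{18}\ln\ln n$, and $g\ln\tau\le\exp(\frac12\ln\ln n)=\sqrt{\ln n}$. Thus $p^{-g}\le e^{\sqrt{\ln n}}=n^{o(1)}$.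

Now \eqref{eq:var} gives $\mathrm{Var}\,\widehat\Psi\le M^2n^{-1+o(1)}$, and Chebyshev's inequality concludes.
\end{proof}

The two factors have very different budgets. The factor $\Gamma$ enters \eqref{eq:var} linearly and tolerates polylogarithmic branching, as in \eqref{eq:deg}; the size $g$ enters in the exponent and tolerates only branching $\tau^{O(1)}$.

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

After the pass the algorithm recovers $A$, runs (G1) and (G2), and outputs $(2-\varepsilon)M$ on an early exit. Otherwise it computes $\widehat\Psi$ and outputs $X=(2-\varepsilon)M$ if $\widehat\Psi\ge0.03M$, and $X=2M$ if not.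

\emph{Failure probability.} By Lemma~\ref{lem:memory} the arrival order plays no role. Expose the coins in the order: shifts and $\alpha$; $\mathcal Q_0$; $U$ and $\mathcal Q_1$; $R$. Recovery fails with probability at most $0.02$ (Lemma~\ref{lem:recover}). Given success, \eqref{eq:violated} fails with probability at most $0.01$. Given \eqref{eq:violated}, \eqref{eq:err} fails with probability at most $0.01$ and \eqref{eq:deg} with probability $o(1)$. Given \eqref{eq:deg}, the bound of Lemma~\ref{lem:var} fails with probability $o(1)$, and the abort has probability $o(1)$. The total is $0.04+o(1)<1/3$. Suppose that none of these failures occurs.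

\emph{Correctness.} If $X=(2-\varepsilon)M$, then $X\le(2-\varepsilon)\mathsf{TSP}$ because $M\le\mathsf{TSP}$, and we must show $\mathsf{TSP}\le X$. On an early exit, \eqref{eq:greedyadv} gives $\mathrm{adv}(Q)\ge M/600$, so $\mathsf{TSP}\le(2-\frac1{1200})M\le X$ by Lemma~\ref{lem:adv}. If $\widehat\Psi\ge0.03M$, then $\Psi\ge0.01M$; Lemma~\ref{lem:upper} gives a set of advantage at least $(1.3\cdot10^{-4}-4\cdot10^{-5})M=9\cdot10^{-5}M$, and Lemma~\ref{lem:adv} gives $\mathsf{TSP}\le(2-4.5\cdot10^{-5})M\le X$. If $X=2M$, there is no early exit and $\Psi<0.05M$, so $\mathsf{TSP}>1.01M$ by Lemma~\ref{lem:lower}, and $\mathsf{TSP}\le X<\frac2{1.01}\mathsf{TSP}<1.981\,\mathsf{TSP}$.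

\emph{Workspace.} Recovery needs $O(m)+n\,\mathrm{polylog}(n)$ bits, and the string describing $A$ is kept. The nets, the map $\pi$, the sets $C$, $E_{\mathrm c}$, $E'_{\mathrm h}$ and the counters $\mathrm{cnt}(e)$ take $n\,\mathrm{polylog}(n)$ bits; $|Q|<n$, since each addition enlarges $C$. The sets $S(e)$ are recomputed from $\mathcal T$ and $C$ when needed. The recursion of $\mathrm{Eval}$, run depth first, has depth at most $r+1$, and each level holds at most $\Delta+1$ elements of $F(e)$ with their values and counters, which is $\mathrm{polylog}(n)$ bits. The current set $\mathcal N(e)$ has at most $g\le\sqrt{\ln n}/\ln\tau$ points, so $p^{-|\mathcal N(e)|}$ is an integer of $O(\sqrt{\ln n})$ bits. All other numbers are rationals with $\mathrm{polylog}(n)$ bits. With Lemma~\ref{lem:memory} the total space is $n^2\exp(-\Omega(\sqrt{\ln\ln n}))$. This proves Theorem~\ref{thm:main}.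

\begin{remark}
The triangle inequality is used in skipping repeated points (Lemma~\ref{lem:adv}) and in $w\le d_{\mathcal T}$, which lets us move ends of pairs to net points (Lemmas~\ref{lem:recover}, \ref{lem:long} and \ref{lem:lower}); without it the leaves of a star could be arbitrarily far apart, and $M$ would not bound $\mathsf{TSP}$ from above. Integrality and the bound $2^L$ place $j$ among $2L+1$ values, make the vectors $A^{(j)}$ meaningful modulo $q$, and keep $\hat w$ within $O(\log\log n)$ bits. That every pair arrives makes the stored rows complete, and that it arrives once makes $\Phi_j$ the fingerprint of $A^{(j)}$. Every probability estimate treats $w$ as fixed before the coins are drawn. Unrestricted running time is used in the search through $2^{m_0}$ strings.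
\end{remark}

\section{Simultaneous messages and exact computation}\label{sec:complements}

The memory of Section~\ref{sec:memory} not only ignores the arrival order; memories computed on disjoint parts of the input can be merged.

\begin{theorem}\label{thm:sim}
Partition the pairs arbitrarily among any number of players sharing public randomness. If each player sends one message of $n^2\exp(-\Omega(\sqrt{\ln\ln n}))$ bits to a referee, the referee can output $X$ as in Theorem~\ref{thm:main} with probability at least $2/3$.
\end{theorem}

\begin{proof}
Each player runs the pass on its own pairs with the shared coins and sends the resulting memory: the coins, a forest, partial sums of the $\Phi_j$, and the tables (M3) and (M4) with blanks for pairs that it does not hold. A pair missing from the forest of its owner is the largest on a cycle, so the union of the forests contains $\mathcal T$, and applying (M1) to this union returns $\mathcal T$. The partial sums add up to $\Phi_j$ modulo $q$. Each table entry is filled by exactly one player. So the referee holds exactly the memory of Theorem~\ref{thm:main} and finishes as in Section~\ref{sec:proof}.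
\end{proof}

In the one-way INDEX problem on $N$ bits, Alice holds a string in $\{0,1\}^N$, Bob holds a position, Alice sends one message, and Bob must output the bit at his position. Every randomized protocol with success probability $2/3$ needs messages of $\Omega(N)$ bits~\cite{KNR}.

\begin{proposition}\label{prop:exact}
Any randomized one-pass metric-stream algorithm that computes $\mathsf{TSP}$ exactly with probability at least $2/3$ needs $\Omega(n^2)$ bits, even for distances in $\{1,2\}$. The same holds for estimation within a factor below $1+\frac1n$.
\end{proposition}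

\begin{proof}
Let $n=2d+3$ and $N=\binom{d+2}2=\Omega(n^2)$. Index Alice's bits by the pairs of a set $V_A$ of $d+2$ points. Alice feeds the algorithm these pairs, with distance $1$ or $2$ according to her bits, and sends its memory to Bob. Bob's position is a pair $\{x,y\}$. He lists $V_A\setminus\{x,y\}=\{v_1,\dots,v_d\}$, adds new points $b_0,\dots,b_d$, and feeds all pairs that contain a new point, with distance $1$ for consecutive points of the sequence
\[
x,\ b_0,\ v_1,\ b_1,\ \dots,\ v_d,\ b_d,\ y
\]
and distance $2$ otherwise. For even $n=2d+4$, replace $b_0$ by two consecutive new points. All distances lie in $\{1,2\}$, so this is a metric. The sequence is a path $\Pi$ through all $n$ points with $n-1$ edges of weight $1$, so closing it gives a tour of weight $n-1+w(x,y)$. A tour of weight $n$ uses only pairs at distance $1$. Each new point has exactly two points at distance $1$, and every edge of $\Pi$ contains a new point, so such a tour contains $\Pi$ and is closed by $\{x,y\}$. Hence $\mathsf{TSP}=n$ if $w(x,y)=1$ and $\mathsf{TSP}=n+1$ if $w(x,y)=2$. An estimate within a factor below $1+\frac1n$ is less than $n+1$ in the first case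 and at least $n+1$ in the second, so Bob learns the bit with probability at least $2/3$, and the memory has $\Omega(N)$ bits.
\end{proof}

\begin{thebibliography}{9}

\bibitem{CKT}
Yu Chen, Sanjeev Khanna, Zihan Tan,
\emph{Sublinear Algorithms and Lower Bounds for Estimating MST and TSP Cost in General Metrics},
arXiv:2203.14798 (2022).

\bibitem{EJ}
Edmonds and Johnson, 1973.

\bibitem{KNR}
Kremer, Nisan and Ron, 1999.

\end{thebibliography}
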